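\title{Incomplete root vectors of first order elliptic operators\\ with a spectral cutting}

\begin{abstract}
Let $B$ be a first order differential operator on a closed manifold $\Sigma$ of dimension $n$ such that $\partial_t+B$ is elliptic on the half-cylinder $\mathbb{R}_+\times\Sigma$; equivalently, the principal symbol of $B$ has no purely imaginary eigenvalues. We show that the generalized eigenspaces of $B$ need not span a dense subspace of $L^2$. An explicit counterexample is a $2\times2$ system of creation and annihilation operators on a line bundle over the $2$-torus. Completeness does hold when the symbol eigenvalues make an angle less than $\pi/(2n)$ with the real axis, and hence always when $n=1$. For $n=2$ no larger angle suffices, and there are counterexamples in every dimension $n\ge2$.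
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Sigma$ be a closed Riemannian manifold of dimension $n\ge1$, let $E\to\Sigma$ be a Hermitian vector bundle, and let $B$ be a first order differential operator on $C^\infty(\Sigma,E)$, not necessarily formally self-adjoint. If $B=\sum_k b_k\partial_k+b_0$ in local coordinates, its principal symbol is $\sigma_B(y,\eta)=i\sum_k b_k(y)\eta_k$. On $\mathbb{R}_+\times\Sigma$ the operator $\partial_t+B$ has symbol $i\tau+\sigma_B(y,\eta)$. It is elliptic exactly when, for all $y\in\Sigma$ and $\eta\in T_y^*\Sigma\setminus\{0\}$, the matrix $\sigma_B(y,\eta)$ has no eigenvalue in $i\mathbb{R}$. We then say that the imaginary axis is a \emph{spectral cutting} for the symbol of $B$, or that $B$ satisfies the \emph{cutting condition}. The case $\tau=0$ shows that $B$ itself is elliptic.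

We regard $B$ as an unbounded operator in $L^2(\Sigma,E)$ with domain the Sobolev space $H^1$. Under the cutting condition its spectrum is discrete and consists of eigenvalues with finite-dimensional generalized eigenspaces (see Section~\ref{sec:positive}). A \emph{root vector} of $B$ for $\mu\in\mathbb{C}$ is a section $v\ne0$ with $(B-\mu)^Nv=0$ for some $N$. The root vectors are \emph{complete} if their span is dense in $L^2(\Sigma,E)$.

Completeness is what separation of variables on the cylinder requires. If $B$ is elliptic and formally self-adjoint, its symbol has real nonzero eigenvalues, the cutting condition holds, and an orthonormal basis of eigensections splits $\partial_t+B$ into ordinary differential operators $\partial_t+\lambda$. In general one would like to write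
\[
\partial_t+B=\bigoplus_{\lambda\in\operatorname{spec}B}(\partial_t+\Lambda),
\]
where $\Lambda$ is a Jordan matrix with diagonal entries $\lambda$ acting on the generalized $\lambda$-eigenspace, and for this the root vectors must be complete. Ellipticity of $B$ alone does not give completeness. On the circle $\mathbb{R}/2\pi\mathbb{Z}$ take $B=e^{ix}(-i\partial_x+\frac12)$. The solutions of $Bv=\lambda v$ are the multiples of $\exp(-\lambda e^{-ix}-ix/2)$, which changes sign under $x\mapsto x+2\pi$; so $B$ has no eigenvector, and no root vector, at all. But its symbol $e^{ix}\eta$ is imaginary at $x=\pi/2$. The same holds for the known examples of Seeley and of Agranovich--Markus: they are elliptic differential operators without a complete set of root vectors, and their principal symbols admit no spectral cutting. This leads to the question posed in \cite{BL}.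

\medskip\noindent
\textbf{Question.} \emph{Does every first order elliptic differential operator on a closed manifold whose principal symbol has the imaginary axis as a spectral cutting have a complete set of root vectors?}
\medskip

One would guess that it does. The cutting condition makes the resolvent decay like $|\lambda|^{-1}$ along the imaginary axis, as in the self-adjoint case, and on the circle this is enough to prove completeness. Nevertheless the answer is no, already on the $2$-torus.

Let $\ell\to T^2=\mathbb{R}^2/\mathbb{Z}^2$ be the line bundle whose sections are the functions $f$ on $\mathbb{R}^2$ with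
\[
f(x,y+1)=f(x,y),\qquad f(x+1,y)=e^{-2\pi iy}f(x,y),
\]
with the Hermitian metric $|f|^2$ and the unitary connection $\nabla_x=\partial_x$, $\nabla_y=\partial_y+2\pi ix$. The curvature $[\nabla_x,\nabla_y]=2\pi i$ shows that $\ell$ has degree one for a suitable orientation. Put
\[
a=\frac1{\sqrt{4\pi}}(\nabla_x-i\nabla_y),\qquad a^\dagger=\frac1{\sqrt{4\pi}}(-\nabla_x-i\nabla_y).
\]

\begin{theorem}\label{thm:main}
Let
\[
B=\begin{pmatrix}\kappa a^\dagger&a^\dagger\\ a&0\end{pmatrix}\quad\text{on }C^\infty(T^2,\ell\otimes\mathbb{C}^2).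
\]
For $0\le\kappa<2$, $B$ is elliptic and its principal symbol has no purely imaginary eigenvalues. If $\sqrt{7/6}\,e^{7/12}<\kappa<2$, for example if $\kappa=1.95$, the root vectors of $B$ are not complete: the orthogonal complement of their span is infinite-dimensional.
\end{theorem}

To see what separates this example from the circle, we measure how far the symbol eigenvalues are from the real axis. Since $\sigma_B(y,-\eta)=-\sigma_B(y,\eta)$, they fill a set symmetric under $p\mapsto-p$. For $0<\omega\le\pi/2$ let
\[
D_\omega=\{p\ne0:\ |\arg p|<\omega\ \text{ or }\ |\arg(-p)|<\omega\}=\{p\neq0:\ |\arg p^2|<2\omega\}.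
\]
A \emph{symbol eigenvalue} of $B$ is an eigenvalue of $\sigma_B(y,\eta)$ for some $y$ and some $\eta\ne0$. As $D_{\pi/2}=\mathbb{C}\setminus i\mathbb{R}$, the cutting condition says that all symbol eigenvalues lie in $D_{\pi/2}$.

\begin{theorem}\label{thm:positive}
Let $\dim\Sigma=n\ge1$ and let $B$ be a first order differential operator all of whose symbol eigenvalues lie in $D_{\pi/(2n)}$. Then the root vectors of $B$ are complete. In particular, for $n=1$ every $B$ satisfying the cutting condition has a complete set of root vectors.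
\end{theorem}

\begin{theorem}\label{thm:sharp}
For every $\omega\in(\frac\pi4,\frac\pi2)$ there is a first order elliptic differential operator on $T^2$ all of whose symbol eigenvalues lie in $D_\omega$ and whose root vectors span a subspace with infinite-dimensional orthogonal complement.
\end{theorem}

\begin{theorem}\label{thm:alldim}
For every closed manifold $M$ with $\dim M\ge1$ and every $\omega\in(\frac\pi4,\frac\pi2)$ there is a first order elliptic differential operator on $T^2\times M$ all of whose symbol eigenvalues lie in $D_\omega$ and whose root vectors are not complete. Hence the assertion ``every $B$ satisfying the cutting condition on an $n$-dimensional closed manifold has complete root vectors'' is true for $n=1$ and false for every $n\ge2$.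
\end{theorem}

Two cases are not settled here: for $n\ge3$, whether $\pi/(2n)$ in Theorem~\ref{thm:positive} is optimal, and for $n=2$, the borderline case in which the largest angle between a symbol eigenvalue and the real axis is exactly $\pi/4$.

We prove Theorem~\ref{thm:positive} first, because its proof shows where a counterexample has room. The counterexamples come from solutions of $u'=-B^*u$ that decay faster than every exponential (Section~\ref{sec:criterion}). On the torus such solutions are built as contour integrals of formal eigenvectors of $B^*$ (Sections~\ref{sec:ladder}--\ref{sec:sharp}).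

\medskip\noindent\textbf{Conventions.}
Inner products are linear in the first slot. $B^*$ is the formal adjoint, so $\langle Bu,v\rangle=\langle u,B^*v\rangle$ for $u,v\in H^1$ and $\sigma_{B^*}=\sigma_B^*$; the symbol eigenvalues of $B^*$ are the complex conjugates of those of $B$. Elliptic regularity says that a distributional section $v$ is smooth if $Pv$ is smooth for an elliptic operator $P$. Thus root vectors of an elliptic $B$ are smooth. For elliptic $B$ the Hilbert space adjoint of $B$ is $B^*$ with domain $H^1$.

\section{Completeness for narrow sectors}\label{sec:positive}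

Suppose $g$ is orthogonal to all root vectors. Then $\varphi(\lambda)=\langle(B-\lambda)^{-1}h,g\rangle$ has no poles, and we want to conclude from Liouville's theorem that it vanishes. The symbol controls $\varphi$ away from the double sector that contains the symbol eigenvalues (Lemma~\ref{lem:resolvent}). Inside the sector only a growth bound is available (Lemma~\ref{lem:growth}), and the Phragm\'en--Lindel\"of principle must do the rest.

\begin{lemma}\label{lem:resolvent}
Let $0<\omega\le\pi/2$ and let all symbol eigenvalues of $B$ lie in $D_\omega$. Then there are $\omega_1\in(0,\omega)$, $R_0\ge1$ and $C$ such that for $\lambda\in S:=\mathbb{C}\setminus D_{\omega_1}$ with $|\lambda|\ge R_0$ the map $B-\lambda:H^1\to L^2$ is bijective and $\|(B-\lambda)^{-1}\|_{L^2\to L^2}\le C/|\lambda|$.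
\end{lemma}

\begin{proof}
The set of triples $(y,\eta,p)$ with $|\eta|=1$ and $\det(\sigma_B(y,\eta)-p)=0$ is compact, so the continuous function $\min(|\arg p|,|\arg(-p)|)$ has a maximum $\omega_0<\omega$ on it. Fix $\omega_1\in(\omega_0,\omega)$. Since $\sigma_B$ is homogeneous in $\eta$, the closed set $S$, which is invariant under dilation and conjugation, contains no symbol eigenvalue of $B$ or $B^*$. For $\lambda\in S$ and $(\eta,\lambda)\ne0$ the matrix $\sigma_B(y,\eta)-\lambda$ is therefore invertible (for $\eta=0$ it is $-\lambda$). It is homogeneous of degree one in $(\eta,\lambda)$, so compactness gives $|(\sigma_B(y,\eta)-\lambda)w|\ge c(|\eta|+|\lambda|)|w|$ with $c>0$.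

Fix $y$, a chart and a trivialization near $y$, and let $B_y=\sum_kb_k(y)\partial_k$ be the operator with frozen top order coefficients. By Plancherel's theorem, $\|v\|_{H^1}+|\lambda|\|v\|\le C_y(\|(B_y-\lambda)v\|+\|v\|)$ for $\lambda\in S$ and $v$ supported in a fixed ball around $y$. The $b_k$ are continuous, so on a smaller ball $U_y$ we have $\|(B-B_y)v\|\le(2C_y)^{-1}\|v\|_{H^1}+C_y'\|v\|$. Absorbing the first term gives
\[
\|v\|_{H^1}+|\lambda|\|v\|\le C_y''\big(\|(B-\lambda)v\|+\|v\|\big)
\]
for $v$ supported in $U_y$. Take a finite partition of unity $(\phi_k)$ subordinate to such balls and apply this to $v=\phi_ku$. We have $(B-\lambda)\phi_ku=\phi_k(B-\lambda)u+[B,\phi_k]u$, and $[B,\phi_k]$ has order zero, hence is bounded on $L^2$. Summing over $k$ gives the same inequality for all $u\in H^1$, and for $|\lambda|\ge R_0$ the term $\|u\|$ on the right is absorbed by $|\lambda|\|u\|$: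
\begin{equation}\label{eq:apriori}
\|u\|_{H^1}+|\lambda|\|u\|\le C\|(B-\lambda)u\|,\qquad u\in H^1,\ \lambda\in S,\ |\lambda|\ge R_0 .
\end{equation}
Enlarging $R_0$ and $C$, we have \eqref{eq:apriori} for $B^*$ too. By \eqref{eq:apriori}, $B-\lambda$ is injective with closed range. A section $w\in L^2$ orthogonal to the range solves $(B^*-\bar\lambda)w=0$ in the sense of distributions. It is smooth by elliptic regularity, and it vanishes by \eqref{eq:apriori} for $B^*$, since $\bar\lambda\in S$.
\end{proof}

The embedding $H^1\subset L^2$ is compact, so $B$ has compact resolvent. We recall the consequences. The spectrum is a discrete set of eigenvalues, the resolvent is holomorphic off the spectrum, and at an eigenvalue $\mu$ it has a pole with principal part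
\begin{equation}\label{eq:laurent}
-\sum_{k=1}^{N}(\lambda-\mu)^{-k}(B-\mu)^{k-1}P_\mu ,
\end{equation}
where the Riesz projection $P_\mu$ has finite rank and its range is the generalized $\mu$-eigenspace.

Next we bound the growth. A compact operator $K$ on a Hilbert space has a singular value decomposition $K=\sum_js_j\langle\,\cdot\,,f_j\rangle g_j$ with orthonormal systems $(f_j)$, $(g_j)$ and singular values $s_1\ge s_2\ge\dots\to0$; and $s_j(KL)\le s_j(K)\|L\|$ for bounded $L$. The difficulty is that $(1-\nu K)^{-1}$ blows up at its poles, so that no operator norm estimate bounds $\varphi$ everywhere. We multiply by a determinant $d$ that cancels the poles and then divide by $d$ again, which is harmless on average.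

\begin{lemma}\label{lem:growth}
Let $K$ be a compact operator with $s_j(K)\le C_0j^{-1/n}$ for $j\geq1$. Let $\varphi$ be an entire function with $\varphi(\nu)=\langle(1-\nu K)^{-1}h,g\rangle$ whenever $1-\nu K$ is invertible. Then $\log|\varphi(\nu)|\le CR^n\log(2+R)$ for $|\nu|\le R/4$, $R\ge1$, with $C$ independent of $R$.
\end{lemma}

\begin{proof}
Fix $R\ge1$. Let $K_1$ be the part of the decomposition with $s_j>\frac1{2R}$, and $K_2=K-K_1$. Then $\|K_2\|\le\frac1{2R}$, $\|K_1\|\le\|K\|$, and $N=\operatorname{rank}K_1\le(2C_0R)^n$. For $|\nu|<R$ the Neumann series gives $\|(1-\nu K_2)^{-1}\|\le2$, and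
\[
1-\nu K=(1-\nu K_2)(1+X(\nu)),\qquad X(\nu)=-\nu(1-\nu K_2)^{-1}K_1,\qquad 1+\|X(\nu)\|\le L:=1+2R\|K\|.
\]
Let $F$ be the span of $f_1,\dots,f_N$. Since $X$ vanishes on $F^\perp$, with respect to $F\oplus F^\perp$
\[
1+X=\begin{pmatrix}M&0\\X_{21}&1\end{pmatrix},\qquad d\,(1+X)^{-1}=\begin{pmatrix}\operatorname{adj}M&0\\-X_{21}\operatorname{adj}M&d\end{pmatrix}\quad\text{if }d:=\det M\neq0 .
\]
The function $d$ is holomorphic in $|\nu|<R$ and $d(0)=1$. The singular values of $M$ are at most $L$; $|d|$ is their product, and the singular values of the adjugate $\operatorname{adj}M=dM^{-1}$ are products of $N-1$ of them. Hence $|d|\le L^N$ and $\|d\,(1+X)^{-1}\|\le(1+\|X\|)L^{N-1}+L^N\le2L^N$. Where $d\ne0$ we have $(1-\nu K)^{-1}=(1+X)^{-1}(1-\nu K_2)^{-1}$, so $|\varphi d|\le4L^N\|h\|\|g\|$, and by continuity this holds at the zeros of $d$ as well. Thus $\log^+|d|$ and $\log^+|\varphi d|$ are at most $m(R):=C_1R^n\log(2+R)$ on $|\nu|<R$, with $C_1$ independent of $R$.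

Take means over the circle $|\nu|=R/2$. The function $\log|d|$ is subharmonic, so its mean is at least $\log|d(0)|=0$. Hence the mean of $\log^+|1/d|=\log^+|d|-\log|d|$ is at most $m(R)$, and the mean of $\log^+|\varphi|\le\log^+|\varphi d|+\log^+|1/d|$ is at most $2m(R)$. The subharmonic function $\log^+|\varphi|$ is dominated by the Poisson integral of its values on this circle, and for $|\nu|\le R/4$ the Poisson kernel is at most $(\frac R2+\frac R4)/(\frac R2-\frac R4)=3$. So $\log^+|\varphi|\le6m(R)$ there.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]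
Apply Lemma~\ref{lem:resolvent} with $\omega=\frac\pi{2n}$. Let $g$ be orthogonal to all root vectors of $B$, let $h\in L^2$, and put $\varphi(\lambda)=\langle(B-\lambda)^{-1}h,g\rangle$. The coefficients of \eqref{eq:laurent} map $h$ into the generalized eigenspace, which is orthogonal to $g$. So the poles are removable and $\varphi$ is entire.

Let $\lambda_0=iR_0$, $K=(B-\lambda_0)^{-1}$ and $\nu=\lambda-\lambda_0$. On $H^1$ we have $B-\lambda=(1-\nu K)(B-\lambda_0)$. So $B-\lambda$ is invertible when $1-\nu K$ is, and then $\varphi(\lambda)=\langle(1-\nu K)^{-1}Kh,g\rangle$. Let $\Delta=\nabla^*\nabla$ for a unitary connection on $E$. By Weyl's law the number of eigenvalues of $\Delta$ below $s$ is $O(s^{n/2})$, that is, $s_j((1+\Delta)^{-1/2})=O(j^{-1/n})$. Since $K:L^2\to H^1$ and $(1+\Delta)^{1/2}:H^1\to L^2$ are bounded, $K=(1+\Delta)^{-1/2}\,[(1+\Delta)^{1/2}K]$ satisfies $s_j(K)\le C_0j^{-1/n}$. Lemma~\ref{lem:growth} gives $|\varphi(\lambda)|\le C_\rho\exp(C_\rho|\lambda|^\rho)$ for every $\rho>n$.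

By Lemma~\ref{lem:resolvent}, $\varphi$ is bounded on $S$ and tends to $0$ along $i\mathbb{R}$. The Phragm\'en--Lindel\"of principle says: a function holomorphic in a sector of opening $\pi/\alpha$, continuous on its closure, bounded on the two boundary rays and $O(\exp(C|\lambda|^\rho))$ with $\rho<\alpha$, is bounded in the sector. The two components of $D_{\omega_1}$ have opening $2\omega_1$, so $\alpha=\pi/(2\omega_1)>n$, and we may choose $\rho\in(n,\alpha)$. Thus $\varphi$ is bounded on $\mathbb{C}$, hence constant, hence $0$. As $h$ is arbitrary, $g$ is orthogonal to the range $H^1$ of $K$, which is dense; so $g=0$. For $n=1$ the hypothesis is the cutting condition.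
\end{proof}

The dimension enters only through Weyl's law, and the angle only in the last step. For $n=2$ that step breaks down at the angle $\pi/4$: the function $e^{\lambda^2}$ satisfies the growth bound of Lemma~\ref{lem:growth} and is bounded outside $D_{\pi/4}$, but it is not constant. This function is the weight from which the counterexamples are built.

\section{Solutions that decay too fast}\label{sec:criterion}

To prove incompleteness we need a section orthogonal to all root vectors, without knowing them. The evolution equation of the adjoint provides one. Paired with a root vector of $B$, a solution of $u'=-B^*u$ becomes a polynomial times an exponential, and such a function cannot decay faster than every exponential unless it vanishes.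

\begin{lemma}\label{lem:criterion}
Let $B$ be an elliptic first order differential operator on a closed manifold. Let $u\in C^1([0,\infty);L^2)$ have smooth values and satisfy $u'=-B^*u$, $u(0)\ne0$, and $\|u(t)\|=O(e^{-\alpha t})$ for every $\alpha>0$. Then every $u(t)$ is orthogonal to all root vectors of $B$, and the orthogonal complement of the root vectors is infinite-dimensional.
\end{lemma}

\begin{proof}
Let $(B-\mu)^Nv=0$ and $y_k(t)=\langle u(t),(B-\mu)^kv\rangle$. Then
\[
y_k'=-\langle B^*u,(B-\mu)^kv\rangle=-\langle u,B(B-\mu)^kv\rangle=-y_{k+1}-\bar\mu y_k .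
\]
Since $y_N=0$, we get $(\frac d{dt}+\bar\mu)^Ny_0=0$, so $y_0$ is a polynomial times $e^{-\bar\mu t}$. As $y_0=O(e^{-\alpha t})$ for all $\alpha$, the polynomial is zero.

If the orthogonal complement were finite-dimensional, so would be its subspace $G=\operatorname{span}\{u(t):t\ge0\}$. Then $G$ is closed, so $B^*u(t)=-u'(t)\in G$, and $B^*$ restricts to an operator on $G$ of some finite norm $\theta$. From $\frac{d}{dt}\|u\|^2=-2\operatorname{Re}\langle B^*u,u\rangle\ge-2\theta\|u\|^2$ we get $\|u(t)\|\ge e^{-\theta t}\|u(0)\|$, which contradicts the decay.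
\end{proof}

How can such a $u$ arise? Suppose $B^*X(\lambda)=\lambda X(\lambda)$ with $X$ holomorphic in $\operatorname{Re}\lambda>0$. Then $\int e^{-\lambda t}e^{\beta\lambda^2}X(\lambda)\,d\lambda$ over a vertical line $\operatorname{Re}\lambda=c$ solves the equation. The weight decays like a Gaussian on vertical lines, so the integral does not depend on $c$, and the line $\operatorname{Re}\lambda=c$ gives the bound $O(e^{-ct})$. Under the cutting condition the spectrum is discrete and no such family exists in $L^2$. But it may exist as a family of formal series, and the integral may converge although the integrand does not. The torus offers a basis in which this can be carried out exactly.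

\section{Ladder operators on the torus}\label{sec:ladder}

\subsection*{The Hermite basis}
The operators $\nabla_x$ and $\nabla_y$ preserve the quasi-periodicity that defines $\ell$; for $\nabla_y$ this is the identity $(\partial_y+2\pi i(x+1))e^{-2\pi iy}f=e^{-2\pi iy}(\partial_y+2\pi ix)f$. For sections $f,g$ the function $f\bar g$ is doubly periodic and $\partial_y(f\bar g)=(\nabla_yf)\bar g+f\,\overline{\nabla_yg}$, and the same holds for $x$. Hence $\nabla_x^*=-\nabla_x$, $\nabla_y^*=-\nabla_y$, and $a^*=a^\dagger$. At a covector $(\xi,\eta)\ne0$ the symbols are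
\begin{equation}\label{eq:zeta}
\sigma_{a^\dagger}=\zeta:=(\eta-i\xi)/\sqrt{4\pi}\ne0,\qquad\sigma_a=\bar\zeta .
\end{equation}

For $\psi$ in the Schwartz space $\mathcal{S}(\mathbb{R})$ let $(Z\psi)(x,y)=\sum_{m\in\mathbb{Z}}\psi(x+m)e^{2\pi imy}$. This is a smooth section of $\ell$, and by Parseval's identity in $y$, $\|Z\psi\|^2=\sum_m\int_0^1|\psi(x+m)|^2dx=\|\psi\|^2$. Conversely, let $f$ be a smooth section and $\psi(x)=\int_0^1f(x,y)\,dy$. The $m$-th Fourier coefficient of $f(x,\cdot)$ is $\int_0^1f(x,y)e^{-2\pi imy}dy=\int_0^1f(x+m,y)\,dy=\psi(x+m)$, so $f=Z\psi$. Since sections are periodic in $y$, we have $\int_0^1\nabla_yg\,dy=2\pi ix\int_0^1g\,dy$, so $(2\pi ix)^p\psi^{(q)}(x)=\int_0^1\nabla_y^p\nabla_x^qf\,dy$. This is bounded, because the pointwise norm of a section is periodic; thus $\psi\in\mathcal{S}(\mathbb{R})$. So $Z$ extends to a unitary map $L^2(\mathbb{R})\to L^2(T^2,\ell)$ taking $\mathcal{S}(\mathbb{R})$ onto $C^\infty(T^2,\ell)$. Termwise differentiation gives $\nabla_xZ\psi=Z\psi'$ and $\nabla_yZ\psi=Z(2\pi ix\psi)$.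

We identify the two spaces by $Z$. Then $a=(\partial_x+2\pi x)/\sqrt{4\pi}$ and $a^\dagger=(-\partial_x+2\pi x)/\sqrt{4\pi}$ are the annihilation and creation operators of the harmonic oscillator, with $[a,a^\dagger]=1$. The Hermite functions $e_0=2^{1/4}e^{-\pi x^2}$, $e_j=(a^\dagger)^je_0/\sqrt{j!}$ form an orthonormal basis, and
\[
ae_j=\sqrt j\,e_{j-1},\qquad a^\dagger e_j=\sqrt{j+1}\,e_{j+1}.
\]
We call $j$ the \emph{level}. The square roots disappear if we expand in $\sqrt{j!}\,e_j$. On the coefficients $x_j$ of $\sum_j\sqrt{j!}\,x_je_j$,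
\begin{equation}\label{eq:coeff}
(ax)_j=(j+1)x_{j+1},\qquad(a^\dagger x)_j=x_{j-1}\quad(x_{-1}=0),\qquad\Big\|\sum_j\sqrt{j!}\,x_je_j\Big\|^2=\sum_jj!\,|x_j|^2 .
\end{equation}

\subsection*{The contour integral}
Let $\beta>0$, and let $h$ be a rational function with poles only on $i\mathbb{R}$. For $t\ge0$ put
\[
I_\beta[h](t)=\frac1{2\pi i}\int_{\operatorname{Re}\lambda=c}e^{-\lambda t+\beta\lambda^2}h(\lambda)\,d\lambda,\qquad c>0 .
\]
On a strip $0<c_1\le\operatorname{Re}\lambda\le c_2$ the integrand is bounded by $C(1+|s|)^Me^{-\beta s^2}e^{-t\operatorname{Re}\lambda}$, where $s=\operatorname{Im}\lambda$. Three facts follow. By Cauchy's theorem $I_\beta[h]$ does not depend on $c$. By dominated convergence it is smooth in $t$, with $\frac d{dt}I_\beta[h]=I_\beta[-\lambda h]$. Taking $c=\alpha$, we get $|I_\beta[h](t)|\le C_\alpha e^{-\alpha t}$ for every $\alpha>0$. For $h=1$ the integrand is entire, we may take $c=0$, and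
\begin{equation}\label{eq:gauss}
I_\beta[1](t)=\frac1{2\pi}\int_{\mathbb{R}}e^{-ist-\beta s^2}ds=(4\pi\beta)^{-1/2}e^{-t^2/(4\beta)} .
\end{equation}

\begin{example}\label{ex:toy}
The method is visible for the scalar operator $B=a^\dagger$, $B^*=a$. By \eqref{eq:coeff}, the coefficients $X_j(\lambda)=\lambda^j/j!$ define an eigenvector $X(\lambda)$ of $a$ for every $\lambda\in\mathbb{C}$, with $\|X(\lambda)\|^2=\sum_j|\lambda|^{2j}/j!=e^{|\lambda|^2}$. Let $u(t)$ have coefficients $x_j=I_1[X_j]$. Then $x_j'=I_1[-\lambda^{j+1}/j!]=-(j+1)x_{j+1}$, which is $u'=-au$; moreover $x_0(0)\ne0$, and for every $c>0$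
\[
\|u(t)\|\le\frac1{2\pi}\int_{\mathbb{R}}e^{-ct}\,e^{c^2-s^2}\,e^{(c^2+s^2)/2}\,ds=(2\pi)^{-1/2}e^{3c^2/2}\,e^{-ct}.
\]
The bound $|\lambda|^j/\sqrt{j!}\le r^je^{2|\lambda|^2/3}$ with $r^2=3/4$ shows that the coefficients in the orthonormal basis decay geometrically, which gives the regularity of $u$ as in the proof of Lemma~\ref{lem:super}. So Lemma~\ref{lem:criterion} applies. The conclusion can be seen directly: $a^\dagger x=\mu x$ reads $x_{j-1}=\mu x_j$ with $x_{-1}=0$, which forces $x=0$, so $a^\dagger$ has no root vectors. The symbol $\zeta$ takes every nonzero value, so there is no cutting.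
\end{example}

When the eigenvectors are only formal, the norm cannot be taken under the integral. Instead we estimate level by level, each level on a contour of its own.

\begin{lemma}\label{lem:super}
Let $P,Q$ be constant $N\times N$ matrices such that $T=Pa+Qa^\dagger$ is elliptic on $\ell\otimes\mathbb{C}^N$. Let $X_j(\lambda)$, $j\ge0$, be $\mathbb{C}^N$-valued rational functions with poles only on $i\mathbb{R}$, such that the first component of $X_0$ is $1$ and
\begin{equation}\label{eq:formal}
(j+1)PX_{j+1}+QX_{j-1}=\lambda X_j\qquad(j\ge0,\ X_{-1}=0).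
\end{equation}
Suppose there are $\beta>0$, $r<1$, $C$, $j_0$ and positive numbers $c_j\to\infty$ with
\begin{equation}\label{eq:levelbound}
\sqrt{j!}\,|I_\beta[X_j](t)|\le Cr^je^{-c_jt}\qquad(j\ge j_0,\ t\ge0).
\end{equation}
Then the orthogonal complement of the root vectors of $B=T^*$ is infinite-dimensional.
\end{lemma}

\begin{proof}
Let $\xi_j(t)=\sqrt{j!}\,I_\beta[X_j](t)$ and $u(t)=\sum_j\xi_j(t)e_j$. Each $\xi_j$ is bounded on $[0,\infty)$, so $|\xi_j(t)|\le C'r^j$ for all $j$ and $t$.

\emph{Smooth values.} For a word $w$ of length $k$ in $a,a^\dagger$ we have $\|we_j\|\le(j+k)^{k/2}$, so $\sum_j|\xi_j(t)|\,\|we_j\|<\infty$. Since $x$ and $\partial_x$ are linear combinations of $a$ and $a^\dagger$, the series for $u(t)$ converges in all seminorms $\|x^p\partial_x^q\,\cdot\,\|_{L^2}$, which define the complete topology of $\mathcal{S}(\mathbb{R})$. So $u(t)$ is smooth and $T$ acts termwise.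

\emph{The equation.} The coefficients of $Tu(t)$ in the basis $(e_j)$ are $\sqrt{j+1}\,P\xi_{j+1}+\sqrt j\,Q\xi_{j-1}$. They are continuous in $t$ and bounded by $C''\sqrt{j+1}\,r^j$. So $Tu$ is a uniform limit of continuous finite sums, hence continuous into $L^2$. Applying $\sqrt{j!}\,I_\beta$ to \eqref{eq:formal} shows that the $j$-th coefficient of $Tu$ is $-\xi_j'$. Therefore $u(t)-u(0)=-\int_0^tTu$ coefficientwise, hence in $L^2$, and $u\in C^1$ with $u'=-Tu=-B^*u$. By \eqref{eq:gauss}, $u(0)\ne0$.

\emph{Decay.} Given $\alpha>0$, choose $J\ge j_0$ with $c_j\ge\alpha$ for $j\ge J$. By \eqref{eq:levelbound}, $\sum_{j\ge J}|\xi_j(t)|\le C(1-r)^{-1}e^{-\alpha t}$, and each of the finitely many other $\xi_j$ is $O(e^{-\alpha t})$. Lemma~\ref{lem:criterion} applies.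
\end{proof}

\section{The counterexample of rank two}\label{sec:main}

The operator of Theorem~\ref{thm:main} is $B=B_0+\kappa\operatorname{diag}(a^\dagger,0)$ with $B_0=\begin{pmatrix}0&a^\dagger\\a&0\end{pmatrix}$. The self-adjoint part $B_0$ favors the cutting condition, and the operator $a^\dagger$ of Example~\ref{ex:toy} favors incompleteness. The theorem says that there is a range of $\kappa$ in which both effects survive.

\subsection*{The symbol}
By \eqref{eq:zeta}, $\sigma_B=\begin{pmatrix}\kappa\zeta&\zeta\\\bar\zeta&0\end{pmatrix}$, with characteristic equation $p^2-\kappa\zeta p-|\zeta|^2=0$. So $p\ne0$. By homogeneity let $|\zeta|=1$; then $|p-p^{-1}|=\kappa$. For $p=\tau e^{i\vartheta}$ with $\tau>0$,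
\begin{equation}\label{eq:polar}
|p\mp p^{-1}|^2=2(\Theta\mp\cos2\vartheta),\qquad \Theta:=\tfrac12(\tau^2+\tau^{-2})\ge1 .
\end{equation}
Hence $\cos2\vartheta=\Theta-\kappa^2/2\ge1-\kappa^2/2$. For $0\le\kappa<2$ this exceeds $-1$, so $p\notin i\mathbb{R}$, which proves the first assertion of Theorem~\ref{thm:main}. For $\kappa<\sqrt2$ it exceeds $0$, so $p\in D_{\pi/4}$ and the root vectors are complete by Theorem~\ref{thm:positive}. A lower bound on $\kappa$ is thus needed for the second assertion.

\subsection*{Formal eigenvectors}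
Let $\kappa>0$ and $T=B^*=\begin{pmatrix}\kappa a&a^\dagger\\a&0\end{pmatrix}$. For $X_j=(W_j,Y_j)$, equation \eqref{eq:formal} reads
\[
\kappa(j+1)W_{j+1}+Y_{j-1}=\lambda W_j,\qquad(j+1)W_{j+1}=\lambda Y_j .
\]
For $\lambda\ne0$ the second equation gives $Y_j=(j+1)W_{j+1}/\lambda$, so $Y_{j-1}=jW_j/\lambda$, and the first becomes
\begin{equation}\label{eq:rec}
\kappa\lambda(j+1)W_{j+1}=(\lambda^2-j)W_j .
\end{equation}
With $W_0=1$ the solution is
\[
W_j(\lambda)=\frac{\prod_{l=0}^{j-1}(\lambda^2-l)}{j!\,(\kappa\lambda)^j},
\]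
a rational function with a pole at most at $0$. The ratio of consecutive coefficients in the orthonormal basis is
\begin{equation}\label{eq:ratio}
\frac{\sqrt{(j+1)!}\,|W_{j+1}|}{\sqrt{j!}\,|W_j|}=\frac{|\lambda^2-j|}{\kappa|\lambda|\sqrt{j+1}} .
\end{equation}
For fixed $\lambda$ it tends to infinity. So the formal eigenvector is in $L^2$ only if the product terminates, that is, if $\lambda^2$ is a positive integer.

\begin{remark}
It follows that the nonzero eigenvalues of $B^*$ are the numbers $\pm\sqrt k$, $k\ge1$, and $0$ is an eigenvalue with eigenvector $(e_0,0)$. For $0<\kappa<2$ the spectrum is discrete, so $\operatorname{spec}B=\operatorname{spec}B^*=\{\pm\sqrt k:k\ge0\}$ is real and independent of $\kappa$. Moreover $B^*$ itself has complete root vectors: it preserves the span of $(e_j,0)$, $j\le k$, and $(0,e_j)$, $j\le k-1$; this finite-dimensional space is spanned by root vectors, and the union over $k$ is dense. So completeness is not visible in the spectrum and does not pass to the adjoint.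
\end{remark}

We take $\beta=\frac12$ and write $I=I_{1/2}$, $g=I[1]=(2\pi)^{-1/2}e^{-t^2/2}$. The first levels can be written down. We have $W_1=\lambda/\kappa$, $W_2=(\lambda^2-1)/(2\kappa^2)$, $Y_0=1/\kappa$, $Y_1=(\lambda-\lambda^{-1})/\kappa^2$. Also $I[\lambda^k]=(-1)^kg^{(k)}$, and $I[\lambda^{-1}](t)=\int_t^\infty g$, since this function has derivative $-g$ and decays. So
\[
I[W_1]=-\frac{g'}\kappa,\quad I[W_2]=\frac{g''-g}{2\kappa^2},\quad I[Y_0]=\frac g\kappa,\quad I[Y_1]=-\frac1{\kappa^2}\Big(g'+\int_t^\infty g\Big).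
\]
The equation $u'=-Tu$ is being solved upward from a Gaussian at level $0$, and passing to the right of the pole selects, at each integration, the primitive that vanishes at $+\infty$. What has to be shown is that the levels are summable.

\subsection*{The estimate}
By \eqref{eq:ratio}, the coefficient at level $j$ is small only if $|\lambda|$ is comparable to $\sqrt j$. So the line for level $j$ must have abscissa $c_j$ of order $\sqrt j$. There the weight costs $e^{c_j^2/2}$, exponential in $j$, and the gain is $\kappa^{-j}$. The issue is whether the resulting threshold for $\kappa$ is below $2$, so the product must be estimated with little loss. We compare it with the mean of its squared factors and choose $c_j$ so that this mean becomes divisible by $|\lambda|^2$, which cancels the denominator $\lambda^j$.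

\begin{lemma}\label{lem:est1}
Let $c_j=\sqrt{(2j-1)/12}$ and $r=\sqrt{7/6}\,e^{7/12}/\kappa$. For $j\ge7$ and $\lambda=c_j+is$, $s\in\mathbb{R}$,
\[
\sqrt{j!}\,\big|e^{\lambda^2/2}W_j(\lambda)\big|\le r^je^{-s^2/170}.
\]
\end{lemma}

\begin{proof}
Write $c=c_j$. Then $\operatorname{Re}\lambda^2=c^2-s^2=2c^2-|\lambda|^2$. Using $\sum_{l<j}l=\frac{j(j-1)}2$, $\sum_{l<j}l^2=\frac{j(j-1)(2j-1)}6$ and $2c^2=\frac{2j-1}6$,
\[
\frac1j\sum_{l<j}|\lambda^2-l|^2=|\lambda|^4-(j-1)(2c^2-|\lambda|^2)+\frac{(j-1)(2j-1)}6=|\lambda|^2\big(|\lambda|^2+j-1\big).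
\]
The inequality between the geometric and arithmetic means gives $\prod_{l<j}|\lambda^2-l|\le|\lambda|^j(|\lambda|^2+j-1)^{j/2}$. Put $\mu=c^2+j-1=\frac{14j-13}{12}$. Then
\[
|W_j(\lambda)|\le\frac{(\mu+s^2)^{j/2}}{j!\,\kappa^j}\le\frac{\mu^{j/2}}{j!\,\kappa^j}\exp\Big(\frac{js^2}{2\mu}\Big).
\]
The weight has modulus $e^{c^2/2}e^{-s^2/2}$, and it beats the last exponential because $\mu>j$; this is the reason for $\beta=\frac12$. Precisely, $1-\frac j\mu=\frac{2j-13}{14j-13}\ge\frac1{85}$, since $85(2j-13)-(14j-13)=156(j-7)\ge0$. With $j!\ge(j/e)^j$, $\mu\le\frac{7j}6$ and $\frac{c^2}2\le\frac j{12}$ we obtain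
\[
\sqrt{j!}\,\big|e^{\lambda^2/2}W_j\big|\le\kappa^{-j}\Big(\frac ej\Big)^{j/2}\Big(\frac{7j}6\Big)^{j/2}e^{j/12}e^{-s^2/170}=r^je^{-s^2/170}.\qedhere
\]
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $\sqrt{7/6}\,e^{7/12}<\kappa<2$, so that $r<1$. The value $\kappa=1.95$ is admissible, since $\frac12\log\frac76+\frac7{12}<0.0772+0.5834=0.6606<0.6678<\log1.95$. Let $C=\frac1{2\pi}\int_{\mathbb{R}}e^{-s^2/170}ds$. Integrating over $\operatorname{Re}\lambda=c_j$, we get $\sqrt{j!}\,|I[W_j](t)|\le Cr^je^{-c_jt}$ for $j\ge7$. For $Y_j=(j+1)W_{j+1}/\lambda$ use the line $\operatorname{Re}\lambda=c_{j+1}$. There $|\lambda|\ge c_{j+1}$, and $\sqrt{j!}\,(j+1)=\sqrt{j+1}\sqrt{(j+1)!}$, while $12c_{j+1}^2=2j+1\ge j+1$. So $\sqrt{j!}\,|I[Y_j](t)|\le\sqrt{12}\,Cr^{j+1}e^{-c_{j+1}t}$ for $j\ge6$. Since $c_{j+1}\ge c_j\to\infty$, \eqref{eq:levelbound} holds with $j_0=7$, and Lemma~\ref{lem:super} finishes the proof.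
\end{proof}

\begin{remark}
The bundle can be made trivial. Let $\bar B$ be the complex conjugate operator on $\bar\ell\otimes\mathbb{C}^2$, defined by $\bar Bf=\overline{B\bar f}$. Its symbol at $\eta$ is the entrywise conjugate of $\sigma_B(-\eta)$, so $B\oplus\bar B$ satisfies the cutting condition. The first component of a root vector of $B\oplus\bar B$ is zero or a root vector of $B$, so $B\oplus\bar B$ is incomplete. It acts on $(\ell\oplus\bar\ell)\otimes\mathbb{C}^2$, whose first Chern class vanishes. This bundle is trivial, since complex vector bundles over $T^2$ are classified by rank and first Chern class.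
\end{remark}

\section{Approaching the angle $\pi/4$}\label{sec:sharp}

In Theorem~\ref{thm:main} one parameter serves two ends: small $\kappa$ keeps the symbol eigenvalues near the real axis, and large $\kappa$ makes the levels decay. Both are governed by one function. With $\lambda^2=jq$ the ratio \eqref{eq:ratio} is $\sqrt{j/(j+1)}\,|q-1|/(\kappa|q|^{1/2})$, and with $p^2=|\zeta|^2q$ the symbol eigenvalues satisfy $|q-1|/(\kappa|q|^{1/2})=1$. To decouple the two ends we multiply the right side of the recursion \eqref{eq:rec} by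
\[
\Big(\frac{\lambda^2-j}{\lambda^2+j}\Big)^{m-1}=\Big(\frac{q-1}{q+1}\Big)^{m-1}.
\]
This factor has modulus greater than $1$ for $\operatorname{Re}q<0$, where symbol eigenvalues are to be excluded; this will allow $\kappa^2$ of order $m$. It has modulus at most $1$ for $\operatorname{Re}q\ge0$, so it does no harm on a contour that stays there as long as possible. The first task is to realize the factor by a first order differential system.

\subsection*{The operator}
Fix $\omega\in(\frac\pi4,\frac\pi2)$ and put $\gamma=-\cos2\omega\in(0,1)$. Choose an integer $m>4e^2/\gamma^2$, so in particular $m\ge4$, and let $\kappa=\sqrt{4\gamma m}$. Write sections of $\ell\otimes\mathbb{C}^{2m}$ as $u=(w,v_1,\dots,v_{m-1},y_1,\dots,y_m)$, and put $w_i=w-v_1-\dots-v_i$, so that $w_0=w$ and $v_i=w_{i-1}-w_i$. Define $T$ by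
\begin{align*}
(Tu)_w&=\kappa aw+a^\dagger(y_1+\dots+y_m),&(Tu)_{v_i}&=a^\dagger y_i\quad(i<m),\\
(Tu)_{y_i}&=a(w_{i-1}+w_i)\quad(i<m),&(Tu)_{y_m}&=aw_{m-1},
\end{align*}
and let $B=T^*$. The operator $T$ has the form $Pa+Qa^\dagger$, and for $m=1$ the same formulas give the operator $T$ of Section~\ref{sec:main}. Each pair $(v_i,y_i)$ contributes one factor: if $Tu=\lambda u$, then $\lambda^2(w_{i-1}-w_i)=a^\dagger a(w_{i-1}+w_i)$, and $a^\dagger a$ is multiplication by $j$ at level $j$.

\begin{lemma}\label{lem:symbol2}
All symbol eigenvalues of $T$ and of $B$ lie in $D_\omega$.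
\end{lemma}

\begin{proof}
Since $D_\omega$ is invariant under conjugation, it suffices to treat $T$. Let $\varrho=|\zeta|^2>0$ and $\sigma_Tu=pu$ with $u\in\mathbb{C}^{2m}\setminus\{0\}$.

Suppose $p=0$. The $v_i$-rows give $y_i=0$ for $i<m$. The $y$-rows give $w_{m-1}=0$ and $w_{i-1}=-w_i$, so all $w_i$ vanish, and with them $w$ and the $v_i$. The $w$-row then gives $y_m=0$, so $u=0$, a contradiction.

So $p\ne0$. From $pv_i=\zeta y_i$ and $py_i=\bar\zeta(w_{i-1}+w_i)$ we get $p^2(w_{i-1}-w_i)=\varrho(w_{i-1}+w_i)$, that is,
\begin{equation}\label{eq:chain}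
(p^2-\varrho)w_{i-1}=(p^2+\varrho)w_i\qquad(1\le i\le m-1).
\end{equation}
Since $\sum_{i<m}\zeta y_i=p\sum_{i<m}v_i=p(w_0-w_{m-1})$, the $w$-row reduces to $pw_{m-1}=\kappa\bar\zeta w_0+\zeta y_m$. With $py_m=\bar\zeta w_{m-1}$ this gives
\begin{equation}\label{eq:close}
(p^2-\varrho)w_{m-1}=\kappa p\bar\zeta\,w_0 .
\end{equation}
We claim $w_0\ne0$. Suppose $w_0=0$. If $p^2\ne-\varrho$, \eqref{eq:chain} gives $w_1=\dots=w_{m-1}=0$ successively. If $p^2=-\varrho$, then $p^2-\varrho\ne0$, so \eqref{eq:chain} gives $w_0=\dots=w_{m-2}=0$ and \eqref{eq:close} gives $w_{m-1}=0$. In both cases $v=0$, and the $y$-rows give $y=0$, a contradiction.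

Iterating \eqref{eq:chain} gives $(p^2+\varrho)^{m-1}w_{m-1}=(p^2-\varrho)^{m-1}w_0$. Combined with \eqref{eq:close} and $w_0\ne0$,
\[
(p^2-\varrho)^m=\kappa p\bar\zeta(p^2+\varrho)^{m-1}.
\]
By homogeneity let $\varrho=1$. Dividing by $p^m$, taking squared moduli and using \eqref{eq:polar}, we get $2(\Theta-\cos2\vartheta)^m=\kappa^2(\Theta+\cos2\vartheta)^{m-1}$. Suppose $p\notin D_\omega$, that is, $\delta:=-\cos2\vartheta\in[\gamma,1]$. We have $\Theta\geq1\ge\delta$, and $\Theta=\delta$ is impossible, since then the left side is positive and the right side is zero. So $\Theta>\delta\ge\gamma$, and Bernoulli's inequality gives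
\[
\kappa^2=\frac{2(\Theta+\delta)^m}{(\Theta-\delta)^{m-1}}=2(\Theta-\delta)\Big(1+\frac{2\delta}{\Theta-\delta}\Big)^m\ge2(\Theta-\delta)+4\delta m>4\gamma m=\kappa^2,
\]
a contradiction.
\end{proof}

\subsection*{Formal eigenvectors}
Put $W_0=1$ and
\[
W_{j+1}=\frac{(\lambda^2-j)^m}{\kappa\lambda(j+1)(\lambda^2+j)^{m-1}}\,W_j,\qquad W_j^{(i)}=\Big(\frac{\lambda^2-j}{\lambda^2+j}\Big)^iW_j\quad(0\le i\le m-1),
\]
and for $1\le i\le m-1$
\[
V_j^{(i)}=W_j^{(i-1)}-W_j^{(i)},\qquad Y_j^{(i)}=\frac{j+1}\lambda\big(W_{j+1}^{(i-1)}+W_{j+1}^{(i)}\big),\qquad Y_j^{(m)}=\frac{j+1}\lambda W_{j+1}^{(m-1)}.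
\]
These are rational functions whose poles satisfy $\lambda^2\in\{0,-1,-2,\dots\}$, so they lie on $i\mathbb{R}$. Let $X_j=(W_j,V_j^{(1)},\dots,V_j^{(m-1)},Y_j^{(1)},\dots,Y_j^{(m)})$. The combination $w_i$ has coefficients $W_j-V_j^{(1)}-\dots-V_j^{(i)}=W_j^{(i)}$. We verify \eqref{eq:formal} using \eqref{eq:coeff}. The $y$-rows are the definitions of the $Y_j^{(i)}$. The $v_i$-row is $\lambda V_j^{(i)}=Y_{j-1}^{(i)}=\frac j\lambda(W_j^{(i-1)}+W_j^{(i)})$, which is equivalent to $(\lambda^2-j)W_j^{(i-1)}=(\lambda^2+j)W_j^{(i)}$. The $w$-row is $\lambda W_j=\kappa(j+1)W_{j+1}+\sum_{i\le m}Y_{j-1}^{(i)}$. By the $v_i$-rows the sum equals $\lambda(W_j-W_j^{(m-1)})+\frac j\lambda W_j^{(m-1)}$, so the row is equivalent to $(\lambda^2-j)W_j^{(m-1)}=\kappa\lambda(j+1)W_{j+1}$, the definition of $W_{j+1}$.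

\subsection*{The contour}
Take $\beta=1$ and $I=I_1$. A vertical line enters the region $\operatorname{Re}\lambda^2<0$ early, where the new factor is large. The contour must enter this region eventually, because only there does the weight decay. We let it enter at distance $b$ from the real $q$-axis, where the factor is close to $1$; the choice $b=2\sqrt m\ge4$ balances the power $m-1$. Let $\Gamma$ be the upward path in the $q$-plane (Figure~\ref{fig:contour}) formed by the arc $|q|=1$, $\operatorname{Re}q\ge0$; the segments $\pm i[1,b]$; and the tails $q=\pm ib+\rho(-1\pm i)$, $\rho\ge0$. On $\Gamma$ we have $|q|\ge1$ and $|\arg q|<\frac{3\pi}4$. For $j\ge1$ let $\Gamma_j$ be the image of $\Gamma$ under $\lambda=\sqrt j\sqrt q$ (principal branch). On $\Gamma_j$,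
\[
\operatorname{Re}\lambda\ge c_j:=\sqrt j\cos\tfrac{3\pi}8,\qquad|\lambda|\ge1,\qquad|d\lambda|\le\tfrac12\sqrt j\,|dq| .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[->,gray] (-2.6,0)--(2.2,0) node[right]{$\operatorname{Re}q$};
\draw[->,gray] (0,-3.6)--(0,3.7) node[right]{$\operatorname{Im}q$};
\draw[very thick] (-1.3,-3.3)--(0,-2)--(0,-1) arc (-90:90:1)--(0,2);
\draw[very thick,->] (0,2)--(-1.3,3.3);
\node at (-1,0) {$\times$}; \node at (-0.67,0) {$\times$};
\node at (-0.33,0) {$\times$}; \node at (0,0) {$\times$};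
\node[below] at (-1,-0.1) {$-1$}; \node[below right] at (1,0) {$1$};
\node[right] at (0,2) {$ib$}; \node[right] at (0,-2) {$-ib$};
\node[left] at (-1.2,3) {$\Gamma$};
\end{tikzpicture}
\caption{The contour $\Gamma$ in the plane of $q=\lambda^2/j$, not to scale. The poles of the integrand at level $j$ (crosses) lie in $[-1,0]$. The path keeps $|q|\ge1$, stays in $\operatorname{Re}q\ge0$ up to height $b=2\sqrt m$, and only then turns into the half-plane where the weight $e^{jq}$ decays.}
\label{fig:contour}
\end{figure}

In $I[h]$ the vertical line may be replaced by $\Gamma_j$. The integrand is holomorphic in $\operatorname{Re}\lambda>0$. Join the two contours by arcs of the circle $|\lambda|=R$. Along the tails $|\arg\lambda|\to\frac{3\pi}8>\frac\pi3$, so for large $R$ we have $\frac\pi3\le|\arg\lambda|<\frac\pi2$ on the arcs, and $\operatorname{Re}\lambda^2\le-\frac12R^2$ there. Also $|e^{-\lambda t}|\le1$, and $|h|\le CR^M$ for large $R$ because $h$ is rational. So the arcs contribute nothing in the limit.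

\begin{lemma}\label{lem:est2}
Let $r^2=\max\big(4eb/\kappa^2,\,4e^3/\kappa^2\big)$. Then $r<1$, and for $j\ge1$, $0\le i\le m-1$ and $\lambda\in\Gamma_j$,
\[
\sqrt{j!}\,\big|e^{\lambda^2}W_j^{(i)}(\lambda)\big|\le3^{m-1}r^je^{-j\rho/4},
\]
where $\rho$ is the parameter on the tails and $\rho=0$ on the arc and the segments.
\end{lemma}

\begin{proof}
We have $4eb/\kappa^2=2e/(\gamma\sqrt m)$ and $4e^3/\kappa^2=e^3/(\gamma m)$. By the choice of $m$, $\gamma\sqrt m>2e$ and $\sqrt m>2e$. So the first number is less than $1$ and the second is less than $e^3/(4e^2)<1$.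

Let $q=\lambda^2/j\in\Gamma$ and $\Pi=\prod_{l<j}\big|\frac{\lambda^2-l}{\lambda^2+l}\big|^{m-1}$. Since $|q|\ge1$, we have $|\lambda^2-l|\le j(|q|+1)\le2j|q|$, and with $j!\ge(j/e)^j$,
\[
\sqrt{j!}\,|W_j|=\frac{\prod_{l<j}|\lambda^2-l|}{\kappa^j(j|q|)^{j/2}\sqrt{j!}}\,\Pi\le\Big(\frac{4e|q|}{\kappa^2}\Big)^{j/2}\Pi,\qquad|e^{\lambda^2}|=e^{j\operatorname{Re}q}.
\]
On the arc and the segments $\operatorname{Re}q\ge0$, so $\Pi\le1$. On the arc $|q|=1$ and $\operatorname{Re}q\le1$, which gives $\sqrt{j!}\,|e^{\lambda^2}W_j|\le(4e^3/\kappa^2)^{j/2}$. On the segments $|q|\le b$ and $\operatorname{Re}q=0$, which gives the bound $(4eb/\kappa^2)^{j/2}$.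

On the tails $\operatorname{Re}q=-\rho$, $|\operatorname{Im}q|\ge b$ and $|q|\le b+2\rho$. For $x\in[0,1]$ we have $|q-x|^2=|q+x|^2+4\rho x$, so
\[
\log\frac{|q-x|}{|q+x|}=\frac12\log\Big(1+\frac{4\rho x}{|q+x|^2}\Big)\le\frac{2\rho}{b^2}=\frac\rho{2m}.
\]
Taking $x=l/j$, we get $\Pi\le e^{j\rho/2}$, which uses up half of the decay $e^{-j\rho}$ of the weight. Since $b\ge4$, we have $1+2\rho/b\le1+\rho/2\le e^{\rho/2}$, and
\[
\sqrt{j!}\,|e^{\lambda^2}W_j|\le\Big(\frac{4e(b+2\rho)}{\kappa^2}\,e^{-\rho}\Big)^{j/2}\le\Big(\frac{4eb}{\kappa^2}\Big)^{j/2}e^{-j\rho/4}.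
\]
Finally $|W_j^{(i)}|=\big|\frac{q-1}{q+1}\big|^i|W_j|$, and $\big|\frac{q-1}{q+1}\big|$ is at most $1$ for $\operatorname{Re}q\ge0$ and at most $\frac{|q|+1}{|q|-1}\le3$ on the tails, where $|q|\ge4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
By Lemma~\ref{lem:symbol2}, $B$ and $T$ are elliptic with symbol eigenvalues in $D_\omega$. It remains to check \eqref{eq:levelbound}. Integrate the bound of Lemma~\ref{lem:est2} over $\Gamma_j$. The arc and the segments of $\Gamma$ have finite length, and on the tails $|dq|=\sqrt2\,d\rho$ and $\int_0^\infty e^{-j\rho/4}d\rho\le4$. So, with $C$ depending only on $m$,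
\[
\sqrt{j!}\,|I[W_j^{(i)}](t)|\le C\sqrt j\,r^je^{-c_jt}\qquad(j\ge1),
\]
and the same holds for $V_j^{(i)}$ with $2C$. For $Y_j^{(i)}$ integrate over $\Gamma_{j+1}$ and use $|\lambda|\ge1$ and $\sqrt{j!}\,(j+1)=\sqrt{j+1}\sqrt{(j+1)!}$; this gives $\sqrt{j!}\,|I[Y_j^{(i)}](t)|\le2C(j+1)r^{j+1}e^{-c_{j+1}t}$. As $c_{j+1}\ge c_j\to\infty$, \eqref{eq:levelbound} holds with any number in $(r,1)$ in place of $r$. Lemma~\ref{lem:super} applies.
\end{proof}

\section{Higher dimensions}\label{sec:higher}

To pass from $T^2$ to $T^2\times M$ we must add derivatives along $M$ without widening the sector and without losing the sections orthogonal to the root vectors. Coupling $B$ and $-B$ through a self-adjoint operator $D$ on $M$ with $\sigma_D(\xi)^2=|\xi|^2$ achieves the first, since it shifts $p^2$ to the right. A section in the kernel of $D$ achieves the second.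

\begin{proof}[Proof of Theorem~\ref{thm:alldim}]
Let $B$ on $E\to T^2$ be as in Theorem~\ref{thm:sharp}. Choose a Riemannian metric on $M$ and let $D=d+d^*$ act on the complex differential forms, the sections of $\Lambda=\Lambda^*T^*M\otimes\mathbb{C}$. It is formally self-adjoint and annihilates the constant $0$-form $1$. Its symbol is $\sigma_D(\xi)=i(\varepsilon_\xi-\iota_\xi)$, with $\varepsilon_\xi$ and $\iota_\xi$ exterior and interior multiplication, so $\sigma_D(\xi)^2=\varepsilon_\xi\iota_\xi+\iota_\xi\varepsilon_\xi=|\xi|^2$. On $(E\boxtimes\Lambda)\otimes\mathbb{C}^2$ over $T^2\times M$ put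
\[
\mathfrak{B}=\begin{pmatrix}B\otimes1&1\otimes D\\1\otimes D&-B\otimes1\end{pmatrix}.
\]

\emph{The symbol.} Let $(\eta,\xi)\ne0$ be a covector of $T^2\times M$. The blocks $\sigma_B(\eta)\otimes1$ and $1\otimes\sigma_D(\xi)$ commute, so the off-diagonal entries of $\sigma_{\mathfrak{B}}(\eta,\xi)^2$ cancel, and both diagonal entries equal $\sigma_B(\eta)^2\otimes1+|\xi|^2$. Every eigenvalue $p$ of $\sigma_{\mathfrak{B}}$ therefore satisfies $p^2=p_0^2+|\xi|^2$ with $p_0$ an eigenvalue of $\sigma_B(\eta)$. If $\eta=0$, then $p=\pm|\xi|\in D_\omega$. If $\eta\ne0$, then $p_0^2\ne0$ and $|\arg p_0^2|<2\omega<\pi$, so $p_0^2$ is not on the closed negative real axis. Adding $|\xi|^2\ge0$ moves it to the right, which does not give $0$ and does not increase $|\arg|$. So $p\in D_\omega$, and $\mathfrak{B}$ is elliptic.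

\emph{Incompleteness.} For a smooth section $v$ of $E\boxtimes\Lambda$ let $\pi v(x)=\int_M\langle v(x,\cdot),1\rangle$, the integral of the $0$-form component, a section of $E$. Then $\pi(B\otimes1)=B\pi$, and $\pi(1\otimes D)=0$ because $D$ is formally self-adjoint and $D1=0$. So $\pi$ maps the first component of $\mathfrak{B}(v_1,v_2)$ to $B\pi v_1$, and $(\mathfrak{B}-\mu)^N(v_1,v_2)=0$ implies $(B-\mu)^N\pi v_1=0$. Thus $\pi v_1$ is zero or a root vector of $B$. By Theorem~\ref{thm:sharp} there is $g\ne0$ orthogonal to all root vectors of $B$. Then $(g\otimes1,0)\ne0$, and $\langle(v_1,v_2),(g\otimes1,0)\rangle=\langle\pi v_1,g\rangle=0$ for every root vector $(v_1,v_2)$ of $\mathfrak{B}$.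

The last assertion follows from Theorem~\ref{thm:positive} for $n=1$, from Theorem~\ref{thm:sharp} for $n=2$, and for $n\ge3$ from the construction above with $\dim M=n-2$, since $D_\omega\subset D_{\pi/2}$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BL} Bernhelm Booss-Bavnbek, Matthias Lesch, \emph{The invertible double of elliptic operators}, arXiv:0803.4047 (2008).
\end{thebibliography}
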